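# Complemented copies of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$, under CH and under OCA

## 1. Sequences that are constant on dyadic blocks

Write $\mathbb N=\omega=\{0,1,2,\dots\}$. Let $\ell_\infty$ be the space of bounded real sequences with the supremum norm, and $c_0$ its closed subspace of sequences tending to $0$. In the quotient $\ell_\infty/c_0$ we write $[f]$ for the class of $f$. The norm is $\|[f]\|=\limsup_n|f(n)|$: only the behavior at infinity is seen.

Cut $\mathbb N$ into the blocks $\{0\},\{1,2\},\{3,4,5,6\},\dots$, where the $i$-th block is $[2^i-1,2^{i+1}-1)$. Let $\pi(n)=i$ when $n$ lies in the $i$-th block, and put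
$$E[\theta]=[\theta\circ\pi],\qquad Y=E(\ell_\infty/c_0).$$
Blocks are finite, so $\theta\in c_0$ implies $\theta\circ\pi\in c_0$ and $E$ is well defined. Also $\limsup|\theta\circ\pi|=\limsup|\theta|$, so $E$ is an isometry. Thus $Y$, the space of classes of sequences constant on the blocks, is a subspace of $\ell_\infty/c_0$ that looks exactly like the whole space.

Can we project onto $Y$? Yes: sample one point per block. With $n_i=2^i-1$ put $R[g]=[(g(n_i))_i]$. Then $RE=\mathrm{Id}$, so $ER$ is a bounded projection onto $Y$. For $g(n)=(-1)^n$ we get $g(n_0)=1$ and $g(n_i)=-1$ for $i\ge1$, so $ER[g]=[-1]$. Had we sampled the last point $2^{i+1}-2$ of each block, we would have got $[1]$. There are many projections, and any choice of sample points gives one.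

Now spoil the example a little. Let
$$T[\theta]=\big[\,n\mapsto \tfrac12\theta(\pi(n))+\tfrac12\theta(\pi(n)+1)\,\big].$$
This $T$ kills the class of $((-1)^i)_i$, so it is not an isomorphism onto its range. But let $I$ be the set of even numbers, and let $\theta$ vanish off $I$. For $i\in I$, $T[\theta]$ has the value $\frac12\theta(i)$ at $n_i$. Sampling at the points $n_i$, $i\in I$, therefore returns $\frac12[\theta]$. After thinning out to $I$, the operator $T$ preserves a copy of the whole space, and sampling undoes $T$ on it.

Spoil it differently: $T[\theta]=[n\mapsto\theta(\pi(n)+1)]$. If $\theta$ lives on the even numbers, sampling at the points $n_i$ with $i$ even now returns $0$. Here one sees at once that the sample points must be moved. But an abstract operator on $\ell_\infty/c_0$ comes with no formula, and nothing tells us where to move them.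

A **copy** of $\ell_\infty/c_0$ inside a Banach space $X$ is a closed subspace of $X$ isomorphic, as a Banach space, to $\ell_\infty/c_0$. A closed subspace $Z\subseteq X$ is **complemented** in $X$ if there is a bounded linear projection of $X$ onto $Z$. The examples lead to the question asked in Piotr Koszmider and Cristóbal Rodriguez-Porras, "On automorphisms of the Banach space $\ell_\infty/c_0$", arXiv:1501.03466 (2015):

*Is it true in ZFC, or at least consistent, that every copy of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$ contains a further copy of $\ell_\infty/c_0$ which is complemented in the entire space?*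

## 2. $\ell_\infty/c_0$ as $C(\mathbb N^*)$ and its pieces $X_A$

For a countably infinite set $\Gamma$ let $\Gamma^*=\beta\Gamma\setminus\Gamma$, the compact space of nonprincipal ultrafilters on $\Gamma$. Then $\ell_\infty(\Gamma)/c_0(\Gamma)=C(\Gamma^*)$: the class $[f]$ is the function $x\mapsto\lim_{n\to x}f(n)$, the limit of $f$ along the ultrafilter $x$. For infinite $A\subseteq\Gamma$ let $A^*=\{x\in\Gamma^*:A\in x\}$. We use these textbook facts: the sets $A^*$ are exactly the nonempty clopen subsets of $\Gamma^*$; they form a base; and $A^*\subseteq B^*$ if and only if $A\subseteq^*B$, that is, $A\setminus B$ is finite.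

For every $f\in\ell_\infty(\Gamma)$ and infinite $C\subseteq\Gamma$,
$$\min_{C^*}[f]=\liminf_{n\in C}f(n),\qquad \max_{C^*}[f]=\limsup_{n\in C}f(n).\tag{1}$$
Indeed, a limit along an ultrafilter containing $C$ lies between the two limits. Conversely, if $f\to\lambda$ along an infinite $C'\subseteq C$, then $[f]=\lambda$ on $C'^*$. Two consequences will be used all the time. If $[f]>c$ on $C^*$, then, since $C^*$ is compact, $\min_{C^*}[f]>c$, so $f(n)>c$ for all but finitely many $n\in C$. And every element of $C(\Gamma^*)$ has a representative whose supremum norm equals its norm: truncate any representative.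

Put $X_A=\{f\in C(\Gamma^*):f=0\text{ off }A^*\}$. This space depends only on $A$ modulo finite sets, and it is isometric to $C(A^*)=\ell_\infty(A)/c_0(A)$, hence to $\ell_\infty/c_0$. Multiplication by $1_{A^*}$ projects onto it. So each $X_A$ is a complemented copy, the simplest kind.

A **pseudo-intersection** of a $\subseteq^*$-decreasing sequence $C_0,C_1,\dots$ of infinite sets is an infinite set almost contained in each $C_n$. One always exists inside $C_0$: the set $C_0\cap\dots\cap C_n$ differs from $C_n$ by a finite set, so it is infinite, and we can pick distinct $a_n\in C_0\cap\dots\cap C_n$ and take $\{a_n:n<\omega\}$. For example, $\{2^n:n<\omega\}$ is a pseudo-intersection of the sets $C_n$ of multiples of $2^n$.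

A natural number $l$ is identified with $\{0,\dots,l-1\}$. For a set $A$, $1_A$ is its indicator.

## 3. Factoring an isomorphism through an operator

The following formal lemma isolates what made the first example work.

**Lemma 1.** Let $X,X_1,X_2$ be Banach spaces, and let $E:X\to X_1$, $T:X_1\to X_2$, $R:X_2\to X$ be bounded operators such that $V=RTE$ is an isomorphism of $X$ onto itself. Then $E$ and $TE$ are isomorphisms onto their ranges, $EV^{-1}RT$ is a projection of $X_1$ onto $E(X)$, and $TEV^{-1}R$ is a projection of $X_2$ onto $TE(X)$.

*Proof.* We have $\|x\|\le\|V^{-1}\|\,\|R\|\,\|TEx\|\le\|V^{-1}\|\,\|R\|\,\|T\|\,\|Ex\|$, so $E$ and $TE$ are bounded below. The operator $EV^{-1}RT$ has range in $E(X)$, and $(EV^{-1}RT)E=EV^{-1}V=E$, so it is the identity on $E(X)$. Likewise $TEV^{-1}R$ has range in $TE(X)$ and $(TEV^{-1}R)TE=TE$. $\square$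

Conversely, let $T$ be an isomorphism of $\ell_\infty/c_0$ onto a copy $Y$, and suppose $Y$ contains a copy $Z$ complemented by a projection $P$. Let $S$ be an isomorphism of $\ell_\infty/c_0$ onto $Z$, and put $E=T^{-1}S$, $R=S^{-1}P$. Then $RTE=S^{-1}PS=\mathrm{Id}$. So *$Y$ contains a complemented copy if and only if there are $E,R$ with $RTE$ an isomorphism onto.*

## 4. Two theorems with opposite conclusions

**OCA (Open Coloring Axiom).** If $\mathcal X$ is a separable metrizable space and $[\mathcal X]^2=K_0\cup K_1$ is a partition with $K_0$ open (that is, $\{(a,b):\{a,b\}\in K_0\}$ is open in $\mathcal X\times\mathcal X$), then either there is an uncountable $H\subseteq\mathcal X$ with $[H]^2\subseteq K_0$, or $\mathcal X=\bigcup_{k<\omega}\mathcal X_k$ with $[\mathcal X_k]^2\subseteq K_1$ for all $k$.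

This is Todorcevic's axiom; we use from S. Todorcevic, *Partition Problems in Topology*, Contemp. Math. 84, 1989, Ch. 8, that OCA is consistent relative to ZFC (and follows from PFA). To see what it says, take $\mathcal X\subseteq\mathbb R^2$ and put $\{(a,b),(a',b')\}$ in $K_0$ when $(a-a')(b-b')<0$. This is a strict inequality, so $K_0$ is open. OCA says: either $\mathcal X$ contains an uncountable set that is the graph of a strictly decreasing function, or $\mathcal X$ is a countable union of sets on which the two coordinates never move in opposite directions.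

**Theorem A (CH).** There is a closed subspace $Y\subseteq\ell_\infty/c_0$, isometric to $\ell_\infty/c_0$, such that no subspace of $Y$ isomorphic to $\ell_\infty/c_0$ is complemented in $\ell_\infty/c_0$.

**Theorem B (OCA).** Every copy of $\ell_\infty/c_0$ inside $\ell_\infty/c_0$ contains a further copy of $\ell_\infty/c_0$ which is complemented in the whole space.

So the statement in question is consistent with ZFC but not provable in ZFC: assuming ZFC is consistent, neither it nor its negation is a theorem of ZFC.

## 5. Under CH: no copy is complemented in a space of Baire-type functions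

The natural first attempt at Theorem A is to find one copy $Y_0$ that is not complemented. This is not enough. Write $X=\ell_\infty/c_0$ and note $X\cong X\oplus X$ (even and odd coordinates). If $Y_0\subseteq X$ is an uncomplemented copy, then $Y_0\oplus X\cong X\oplus X\cong X$ is a copy inside $X\oplus X$. It is uncomplemented: if $P$ were a projection onto it, then sending $x$ to the first coordinate of $P(x,0)$ would project $X$ onto $Y_0$. Yet it contains $0\oplus X$, which is complemented. We need an obstruction that every subcopy inherits.

The idea is to place $Y$ inside a larger subspace of $C(\mathbb N^*)$ which contains *no* complemented copy at all. If $Z\subseteq Y$ is complemented in $C(\mathbb N^*)$, it is complemented in the intermediate space as well.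

**Definition.** For a zero-dimensional compact $L$, let $\mathfrak B(L)$ be the $\sigma$-algebra generated by the clopen sets, and let $Ba(L)$ be the space of bounded real $\mathfrak B(L)$-measurable functions with the sup norm.

We have $C(L)\subseteq Ba(L)$, since by compactness continuous functions are uniform limits of clopen step functions. Also simple functions are uniformly dense in $Ba(L)$, by rounding. Example: for the convergent sequence $L=\omega+1$ with limit point $\infty$, every $\{n\}$ is clopen, so $\{\infty\}=L\setminus\bigcup_n\{n\}$ is in $\mathfrak B(L)$. Hence $\mathfrak B(L)$ consists of all subsets, and $Ba(L)$ is the space of all bounded functions on $\omega+1$, while $C(L)$ is the space of convergent sequences with their limits.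

**Lemma 2.** Let $L,M$ be zero-dimensional compact. If $Ba(M)$ has a complemented subspace $Z\cong C(L)$, then $C(L)$ is complemented in $Ba(L)$.

*Proof.* The purpose is to transfer a projection from an unknown position of $C(L)$ to its canonical position. Let $S:C(L)\to Z$ be an isomorphism and $P:Ba(M)\to Z$ a projection. If $S$ extends to a bounded $\tilde S:Ba(L)\to Ba(M)$, then $S^{-1}P\tilde S$ maps $Ba(L)$ into $C(L)$, and for $f\in C(L)$ it gives $S^{-1}PSf=S^{-1}Sf=f$. So it is the required projection, and we only need the extension.

For $x\in M$ the functional $f\mapsto Sf(x)$ on $C(L)$ is represented by a regular Borel measure $\mu_x$ on $L$ with $\|\mu_x\|\le\|S\|$. For $f\in Ba(L)$ put $\tilde Sf(x)=\int f\,d\mu_x$. This is linear in $f$, extends $S$, and $|\tilde Sf(x)|\le\|S\|\|f\|$. What must be checked is that $\tilde Sf$ is $\mathfrak B(M)$-measurable. Let $\mathcal F$ be the set of $f\in Ba(L)$ with $\tilde Sf\in Ba(M)$. It is a vector space containing $C(L)$. It is closed under bounded pointwise limits of sequences: if $f_r\to f$ boundedly, dominated convergence for each $\mu_x$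 gives $\tilde Sf_r\to\tilde Sf$ pointwise, and a pointwise limit of measurable functions is measurable. So the family of $b\in\mathfrak B(L)$ with $1_b\in\mathcal F$ contains the algebra of clopen sets and is closed under monotone limits. By the monotone class theorem it is $\mathfrak B(L)$. Hence $\mathcal F$ contains all simple functions. These are uniformly dense in $Ba(L)$ and $\mathcal F$ is closed under uniform limits, so $\mathcal F=Ba(L)$. $\square$

**Definition.** A compact zero-dimensional space is *basically disconnected* if the closure of every countable union of clopen sets is open.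

The space $\beta\mathbb N$ is basically disconnected: if $U$ is open, then $U\cap\mathbb N$ is dense in $U$, so $\overline U=\overline{U\cap\mathbb N}$, and closures of subsets of $\mathbb N$ are clopen. The space $\omega+1$ is not: the even numbers form a countable union of clopen sets, and their closure, the even numbers together with $\infty$, is not open.

**Lemma 3.** Let $L\ne\emptyset$ be zero-dimensional compact with no nonempty basically disconnected clopen subset. Then $C(L)$ is not complemented in $Ba(L)$.

*Proof.* Suppose $P$ is a projection of $Ba(L)$ onto $C(L)$, and put $Rf=f-Pf$. Then $R$ vanishes on $C(L)$ and $\|Rf\|\le(1+\|P\|)\|f\|$.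

Take one open set $U$, a countable union of clopen sets whose closure is not open, and let $u$ be $1$ on $U$ and $-1$ off $U$. The continuous function $Pu$ cannot follow the jump of $u$, so $|Ru|$ is large, more than $\frac12$, somewhere. That alone contradicts nothing, since $R$ may have large norm. The point is that the error can be *accumulated*: if $f$ is constant on a clopen set $W$, then erasing $f$ on $W$ subtracts a continuous function and does not change $Rf$. So we may insert a new jump inside $W$ while keeping the sup norm at most $1$.

Precisely, I construct $f_n\in Ba(L)$ with $\|f_n\|\le1$ and nonempty clopen $W_n$ such that $f_n$ is constant on $W_n$ and $Rf_n\ge n/2$ on $W_n$. For $n>2(1+\|P\|)$ this is absurd.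

Start with $f_0=0$, $W_0=L$. Given $f=f_n$ and $W=W_n$, the set $W$ is not basically disconnected, so there is a countable union $U\subseteq W$ of clopen sets with $\overline U$ not open. Let $x\in\overline U\setminus\mathrm{int}\,\overline U$. Then $x\in W$, because $W$ is closed. Every neighborhood of $x$ inside the open set $W$ meets $W\setminus\overline U$, so $x\in\overline{W\setminus\overline U}$. Let $u=1_U-1_{W\setminus U}\in Ba(L)$.

If $Pu(x)\le0$, put $u'=u$ and $V=U$. Otherwise put $u'=-u$ and $V=W\setminus\overline U$. In both cases $V\subseteq W$ is open, $x\in\overline V$, $u'=1$ on $V$, and $Pu'(x)\le0$. Let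
$$f_{n+1}=f1_{L\setminus W}+u'.$$
Since $u'$ vanishes off $W$, $\|f_{n+1}\|\le1$. Moreover $f_{n+1}-f=u'-f1_W$, and $f1_W$ is continuous because $f$ is constant on the clopen set $W$. So $Rf_{n+1}=Rf+Ru'$. The set $\{Pu'<\frac12\}$ is an open neighborhood of $x\in\overline V$, so it meets $V$ in a nonempty open set. Let $W_{n+1}\subseteq V$ be a nonempty clopen set on which $Pu'<\frac12$. On it $Ru'=1-Pu'>\frac12$ and $Rf\ge n/2$, hence $Rf_{n+1}\ge(n+1)/2$. Also $f_{n+1}=u'=1$ there. $\square$

**Lemma 4.** No nonempty clopen subset of $\mathbb N^*$ is basically disconnected.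

*Proof.* Let $W=A^*$. Partition $A$ into infinite sets $A_i$ $(i<\omega)$, and let $U=\bigcup_iA_i^*$. If $\overline U$ were open, it would be $C^*$ for some $C\subseteq A$, and $A_i\subseteq^*C$ for all $i$. Each $C\cap A_i$ is infinite, so we may choose $D\subseteq C$ meeting each $A_i$ in exactly one point. Then $D$ is infinite and each $D\cap A_i$ is finite, so $D^*\cap U=\emptyset$. As $D^*$ is open, $D^*\cap\overline U=\emptyset$. This contradicts $\emptyset\ne D^*\subseteq C^*=\overline U$. $\square$

**Proof of Theorem A.** *What remains is to embed $Ba(\mathbb N^*)$ into $C(\mathbb N^*)$; this is the only place where CH is used.* There are $\mathfrak c$ clopen sets, so $|\mathfrak B(\mathbb N^*)|\le\mathfrak c^{\aleph_0}=\mathfrak c=\aleph_1$. By Parovičenko's theorem (every Boolean algebra of cardinality at most $\aleph_1$ embeds into $P(\omega)/\mathrm{fin}$), there is an injective homomorphism $j:\mathfrak B(\mathbb N^*)\to\mathrm{Clop}(\mathbb N^*)$. Consider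
$$\sum_ia_i1_{b_i}\ \mapsto\ \sum_ia_i1_{j(b_i)}$$
on simple functions. Let $b$ run over the nonempty atoms of the finite algebra generated by the $b_i$, and let $a_b$ be the sum of the $a_i$ with $b\subseteq b_i$. Since $j$ is an injective homomorphism, the sets $j(b)$ are nonempty, disjoint, and cover $\mathbb N^*$, and the right-hand side is $\sum_ba_b1_{j(b)}$. Two representations of the same simple function have the same values on the atoms of a common refinement, so the map is well defined. It is linear, and it is isometric because both norms equal $\max_b|a_b|$. By density it extends to an isometric embedding $\Phi:Ba(\mathbb N^*)\to C(\mathbb N^*)$.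

Let $Y=\Phi(C(\mathbb N^*))$, which is isometric to $\ell_\infty/c_0$. Suppose $Z\subseteq Y$ is isomorphic to $C(\mathbb N^*)$ and $P$ is a projection of $C(\mathbb N^*)$ onto $Z$. Since $Z\subseteq\Phi(Ba(\mathbb N^*))$, the operator $\Phi^{-1}P\Phi$ is defined, and it is a projection of $Ba(\mathbb N^*)$ onto $\Phi^{-1}(Z)\cong C(\mathbb N^*)$. By Lemma 2 with $L=M=\mathbb N^*$, $C(\mathbb N^*)$ is complemented in $Ba(\mathbb N^*)$. By Lemmas 3 and 4 this is impossible. $\square$

The argument gives more.

**Theorem A$^+$ (ZFC).** If $L,M$ are zero-dimensional compact and $L\ne\emptyset$ has no nonempty basically disconnected clopen subset, then $C(L)$ is not isomorphic to any complemented subspace of $Ba(M)$. Hence: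

1. If $Ba(\mathbb N^*)$ embeds isomorphically into $\ell_\infty/c_0$ via $\Phi$, then no $Z\subseteq\Phi(Ba(\mathbb N^*))$ isomorphic to such a $C(L)$ (in particular, to $\ell_\infty/c_0$) is complemented in $\ell_\infty/c_0$. In particular the copy $\Phi(C(\mathbb N^*))$ of $\ell_\infty/c_0$ contains no further copy complemented in $\ell_\infty/c_0$.
2. Under CH such an isometric $\Phi$ exists. It is induced by a Boolean embedding, so $Y=\Phi(C(\mathbb N^*))$ is the range of the composition operator of a continuous surjection $\mathbb N^*\to\mathbb N^*$.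

*Proof.* The first statement is Lemma 2 followed by Lemma 3. For (1), if $P$ is a projection of $\ell_\infty/c_0$ onto $Z$, then $\Phi^{-1}P\Phi$ projects $Ba(\mathbb N^*)$ onto $\Phi^{-1}(Z)\cong C(L)$, contrary to the first statement; Lemma 4 allows $L=\mathbb N^*$. In (2), $\Phi$ was built above. Let $\psi:\mathbb N^*\to\mathbb N^*$ be the Stone dual of the injective homomorphism $j|\mathrm{Clop}(\mathbb N^*)$. It is a continuous surjection with $\psi^{-1}(b)=j(b)$ for clopen $b$. So $\Phi(1_b)=1_b\circ\psi$, and by density $\Phi(f)=f\circ\psi$ for all $f\in C(\mathbb N^*)$. $\square$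

## 6. Under OCA: operators that vanish on no $X_A$

We now turn to Theorem B and prove a stronger statement about operators, which by Section 3 is the natural form.

**Theorem B$^+$ (OCA).** Let $T:\ell_\infty/c_0\to\ell_\infty/c_0$ be bounded, and suppose there is an infinite $A_0\subseteq\mathbb N$ with $T|X_A\ne0$ for all infinite $A\subseteq A_0$. Then there are bounded operators $E,R:\ell_\infty/c_0\to\ell_\infty/c_0$ such that $RTE$ is an isomorphism of $\ell_\infty/c_0$ onto itself. Consequently $T$ is an isomorphism on the copy $E(\ell_\infty/c_0)$ of $\ell_\infty/c_0$, and both $E(\ell_\infty/c_0)$ and $TE(\ell_\infty/c_0)$ are complemented in $\ell_\infty/c_0$.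

The last sentence follows from Lemma 1. The averaging operator of Section 1 satisfies the hypothesis although it is not injective: it maps $[1_A]$ to a class with norm at least $\frac12$ for each infinite $A$, so it vanishes on no $X_A$.

**B$^+$ implies B.** If $Y$ is a copy, let $T$ be an isomorphism of $\ell_\infty/c_0$ onto $Y\subseteq\ell_\infty/c_0$. Then $T$ is injective, so the hypothesis of B$^+$ holds with $A_0=\mathbb N$, and $TE(\ell_\infty/c_0)\subseteq Y$ is a complemented copy.

The proof of B$^+$ occupies Sections 6 to 9. We begin with a normalization in ZFC.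

**Step 1 (a uniform lower bound).** *The purpose is to find an infinite $A_1\subseteq A_0$ with $\inf\{\|T|X_A\|:A\subseteq A_1\text{ infinite}\}>0$.* Suppose there is none. Then we can choose infinite $A_0\supseteq C_1\supseteq C_2\supseteq\cdots$ with $\|T|X_{C_n}\|<1/n$. A pseudo-intersection $A\subseteq A_0$ has $X_A\subseteq X_{C_n}$ for all $n$, so $T|X_A=0$, a contradiction.

**Step 2 (constant norm).** *The purpose is to make $\|T|X_A\|$ independent of $A$.* Let $a(A)=\inf\{\|T|X_{A'}\|:A'\subseteq A\text{ infinite}\}$; smaller sets have larger $a$. Choose $C_1=A_1$ and infinite $C_{n+1}\subseteq C_n$ with $\|T|X_{C_{n+1}}\|\le a(C_n)+1/n$, and a pseudo-intersection $C\subseteq A_1$. The sequence $a(C_n)$ is nondecreasing and bounded by $\|T\|$, so $s=\lim_na(C_n)$ exists, and $s\ge a(A_1)>0$. If $A\subseteq C$ is infinite, then $A$ is almost contained in every $C_n$, so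
$$a(C_n)\le\|T|X_A\|\le\|T|X_{C_{n+1}}\|\le a(C_n)+1/n\qquad\text{for all }n,$$
and $\|T|X_A\|=s$.

Restrict $T$ to $X_C$, divide by $s$, and identify $C$ with $\Gamma:=2^{<\omega}$, the set of finite $0$-$1$ sequences, by a bijection. So from now on
$$T:\ell_\infty(\Gamma)/c_0(\Gamma)\to C(\mathbb N^*),\qquad\|T|X_A\|=1\ \text{ for every infinite }A\subseteq\Gamma.\tag{2}$$
It suffices to find $E:\ell_\infty/c_0\to\ell_\infty(\Gamma)/c_0(\Gamma)$ and $R:C(\mathbb N^*)\to\ell_\infty/c_0$ with $RTE$ an isomorphism onto for this $T$. For the original operator, compose $E$ with the identification $\ell_\infty(\Gamma)/c_0(\Gamma)\cong X_C$, the inclusion of $X_C$, and the scalar $1/s$.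

**Step 3 (two consequences of (2)).** *The first says that disjointly supported functions compete for the same unit of norm; the second says that sign vectors already see the norm.*
$$\text{If }f,g\in\ell_\infty(\Gamma),\ \|f\|,\|g\|\le1,\ fg=0,\ \text{ then }\ |T[f]|+|T[g]|\le1\ \text{ on }\mathbb N^*.\tag{3}$$
Indeed, $\|\pm f\pm g\|\le1$ for all choices of signs and $\|T\|\le1$. At each point choose the signs so that $\pm T[f]\pm T[g]=|T[f]|+|T[g]|$.
$$\text{For every infinite }A\text{ and }\varepsilon>0\text{ there is }v\in\{\pm1\}^A\text{ (extended by }0)\text{ with }\|T[v]\|>1-\varepsilon.\tag{4}$$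
To see this, we show that the unit ball of $\ell_\infty(A)$ is the closed convex hull of $\{\pm1\}^A$. Let $\|h\|\le1$, $r\ge1$, and $c_j=-1+(2j-1)/r$ for $1\le j\le r$. Let $h_j=1$ where $h\ge c_j$ and $h_j=-1$ elsewhere. At a point where exactly $m$ of the $c_j$ are $\le h$, the average $\frac1r\sum_jh_j$ equals $\frac{m-(r-m)}r=-1+\frac{2m}r$. There $h$ lies between $-1+\frac{2m-1}r$ and $-1+\frac{2m+1}r$ (and in $[-1,1]$). So $\|h-\frac1r\sum_jh_j\|\le1/r$. If (4) failed for $A$ and $\varepsilon$, we would get $\|T[h]\|\le1-\varepsilon$ for all $h$ in the unit ball of $\ell_\infty(A)$. Every element of the unit ball of $X_A$ has such a representative, so $\|T|X_A\|\le1-\varepsilon$, against (2).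

## 7. Sampling along blocks, and the alternative at which it stops

The sensible first approach copies Section 1. Take $A=\{a_0,a_1,\dots\}$, a sign vector $v$ on $A$ and a sequence $n_0<n_1<\cdots$ at which a representative of $T[v]$ exceeds $1-\varepsilon$. Cut $\omega$ into finite blocks with block function $\pi$, and for $\theta\in\ell_\infty$ multiply $v(a_j)$ by $\theta(\pi(j))$. Applying $T$ and sampling at the $n_i$ gives an operator $S:C(\omega^*)\to C(\omega^*)$ of the form $RTE$, with $\|S\|\le1$ and $S1\ge1-\varepsilon$. If $S$ were invertible, or became so after restricting to an infinite set of indices, we would be done. The next lemma, in ZFC, says exactly what else can happen.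

**Lemma 5.** Let $0<\varepsilon<1/4$, and let $S:C(\omega^*)\to C(\omega^*)$ be linear with $\|S\|\le1$, $S1\ge1-\varepsilon$. For infinite $I\subseteq\omega$ let $S_I:C(I^*)\to C(I^*)$, $S_Ih=(Sh)|_{I^*}$ ($h$ extended by $0$). Either (i) some $S_I$ is an isomorphism onto, or (ii) every infinite $I_0\subseteq\omega$ contains an infinite $I$ with $S1_{I^*}\le4\varepsilon$ on $I^*$.

Both cases occurred in Section 1. For $S[\theta]=[\frac12\theta(i)+\frac12\theta(i+1)]$ and any infinite $I$ without two consecutive elements, $S_I=\frac12\mathrm{Id}$: case (i). For the shift $S[\theta]=[\theta(i+1)]$ and such $I$, $S1_{I^*}=0$ on $I^*$. Every infinite $I_0$ contains such an $I$: case (ii).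

*Proof.* For $x\in\omega^*$ let $r_x=S^*\delta_x$, a regular Borel measure on $\omega^*$ with $Sh(x)=\int h\,dr_x$. From $r_x^+(\omega^*)+r_x^-(\omega^*)\le1$ and $r_x^+(\omega^*)-r_x^-(\omega^*)\ge1-\varepsilon$ we get, by subtracting,
$$r_x^-(\omega^*)\le\varepsilon/2\qquad(x\in\omega^*).\tag{5}$$
Suppose (ii) fails for $I_0$. *The plan is to show that on a suitable $I_2$ each $r_x$ has almost all of its mass at the single point $x$, and almost the same mass $c_*$ for all $x$; then $S_{I_2}$ is close to $c_*\mathrm{Id}$.* For infinite $I\subseteq I_0$ let $c(I)=\max_{I^*}S1_{I^*}$; it exceeds $4\varepsilon$. Let $c_*=\inf\{c(I):I\subseteq I_0\text{ infinite}\}\ge4\varepsilon$, and fix $I_2\subseteq I_0$ with $c(I_2)<c_*+\varepsilon/4$.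

*Claim: if $I\subseteq I_2$ is infinite and $x\in I^*$, then $r_x(I^*)\ge c_*-\varepsilon/2$.* Suppose not. Note $S1_{I^*}(x)=r_x(I^*)$. By continuity there is an infinite $I'\subseteq I$ with $x\in I'^*$ and $S1_{I^*}<c_*-\varepsilon/2$ on $I'^*$. For $z\in I'^*$, by (5),
$$r_z(I'^*)=r_z(I^*)-r_z(I^*\setminus I'^*)\le r_z(I^*)+\varepsilon/2<c_*.$$
The maximum $c(I')$ is attained, so $c(I')<c_*$, a contradiction.

Let $x\in I_2^*$. The sets $I^*$ with $I\subseteq I_2$ and $x\in I^*$ form a neighborhood base at $x$. By regularity $|r_x|(O\setminus\{x\})$ is arbitrarily small for small neighborhoods $O$ of $x$, so $r_x(\{x\})$ is the limit of $r_x(I^*)$ along this base. Hence $r_x(\{x\})\ge c_*-\varepsilon/2$. By (5) again,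
$$r_x(\{x\})=r_x(I_2^*)-r_x(I_2^*\setminus\{x\})\le c(I_2)+\varepsilon/2\le c_*+\tfrac34\varepsilon,$$
$$|r_x|(I_2^*\setminus\{x\})\le r_x(I_2^*\setminus\{x\})+2r_x^-(\omega^*)\le(c_*+\tfrac\varepsilon4)-(c_*-\tfrac\varepsilon2)+\varepsilon=\tfrac74\varepsilon.$$
For $h\in C(I_2^*)$,
$$S_{I_2}h(x)-c_*h(x)=(r_x(\{x\})-c_*)h(x)+\int_{I_2^*\setminus\{x\}}h\,dr_x .$$
So $\|S_{I_2}-c_*\mathrm{Id}\|\le\frac34\varepsilon+\frac74\varepsilon=\frac52\varepsilon<4\varepsilon\le c_*$, and $S_{I_2}$ is invertible by the Neumann series. This is (i). $\square$

Case (ii) is where the direct approach stops, and it cannot be excluded in ZFC. Under CH, let $T=\Phi|C(\mathbb N^*)$ be the isometry of Section 5. It satisfies $\|T|X_A\|=1$ for all infinite $A$. If some operator sampled from it satisfied (i), we would have $RTE$ an isomorphism onto, hence by Lemma 1 a complemented copy inside $Y$, against Theorem A. So for this $T$ every sampled operator falls in case (ii).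

What does case (ii) give us? It says that after passing to $I$, the part of $v$ in the blocks with index in $I$ contributes almost nothing *positive* at the sample points $n_i$, $i\in I$. The value of $T[v]$ near $1$ comes from the other blocks. So we may rewrite $v$ in the blocks with index in $I$ as we please without spoiling the values at the sample points. The idea of the proof is to use this freedom to plant false information. OCA will supply a countable decomposition of the inputs such that, on each piece, large values of $T$ at $n$ can be recognized from a finite initial segment of the input. We then build an input whose segments announce "the value at $n_i$ is near $-1$" while the value is near $+1$, and we do this for every piece at once.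

## 8. A coloring on the branches of a tree

Fix $\varepsilon=1/50$, $\varepsilon_0=1/4$, $Q=\{-1,0,1\}$. For each $f\in Q^\Gamma$ fix a representative $G_f\in\ell_\infty(\mathbb N)$, so that $[G_f]=T[f]$. No regularity of $f\mapsto G_f$ is assumed.

For $y\in2^\omega$ let $A_y=\{y|j:j<\omega\}\subseteq\Gamma$, the branch of $y$. For $t\in Q^\omega$ let $f_{y,t}(y|j)=t(j)$, and $f_{y,t}=0$ off $A_y$. Put
$$D^\pm_{y,t}=\{n:\pm G_{f_{y,t}}(n)>1-\varepsilon_0\};\qquad D^+_{y,t}\cap D^-_{y,t}=\emptyset .$$
For $y\ne z$ let $\Delta=\Delta(y,z)=\min\{j:y(j)\ne z(j)\}$; then $A_y\cap A_z=\{y|j:j\le\Delta\}$.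

**Definition.** Call $(y,t),(z,u)$ with $y\ne z$ *compatible* if $t|(\Delta+1)=u|(\Delta+1)$, that is, if $f_{y,t}$ and $f_{z,u}$ agree on $A_y\cap A_z$.

For example, if $y$ begins $0,1,0$ and $z$ begins $0,1,1$, then $\Delta=2$, the branches share the nodes $\emptyset$, $(0)$, $(0,1)$, and compatibility means $t(j)=u(j)$ for $j=0,1,2$. Branches are used because there are uncountably many of them, any two meet in a finite set, and pairwise compatible functions on them glue to a single function on $\Gamma$.

Let $\mathcal X=2^\omega\times Q^\omega$ with the topology obtained by identifying $(y,t)$ with $(y,t,D^+_{y,t},D^-_{y,t})\in2^\omega\times Q^\omega\times P(\mathbb N)^2$; as a subspace of a compact metrizable space it is separable metrizable. Let $\{(y,t),(z,u)\}\in K_0$ if and only if $y\ne z$, they are compatible, and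
$$(D^+_{y,t}\cap D^-_{z,u})\cup(D^-_{y,t}\cap D^+_{z,u})\ne\emptyset .$$
$K_0$ is open: the condition is witnessed by the first $\Delta+1$ coordinates of $y,z,t,u$ and by the membership of one $n$ in two of the sets $D^\pm$.

*A case where everything is visible.* Let $T[f]=[f\circ\varphi]$ for a finite-to-one $\varphi:\mathbb N\to\Gamma$, and suppose $G_f(n)=f(\varphi(n))$ only for $n\ge m(f)$, with arbitrary values below. Sort the pairs $(y,t)$ according to $m=m(f_{y,t})$, $D^+_{y,t}\cap m$ and $D^-_{y,t}\cap m$. This is a countable decomposition, and no pair inside a piece is in $K_0$. Indeed, let $(y,t),(z,u)$ be compatible members of one piece and $n\in D^+_{y,t}\cap D^-_{z,u}$. If $n<m$, then also $n\in D^-_{y,t}$, which is impossible. If $n\ge m$, then $f_{y,t}$ and $f_{z,u}$ take the values $1$ and $-1$ at $\varphi(n)$, so $\varphi(n)\in A_y\cap A_z$, where they agree, again impossible. For a general $T$ there is no $\varphi$, and OCA produces the decomposition.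

**Lemma 6.** There is no uncountable $H\subseteq\mathcal X$ with $[H]^2\subseteq K_0$.

*Proof.* Let $H$ be such. Distinct members of $H$ have distinct first coordinates. By compatibility, $h(y|j)=t(j)$ for $(y,t)\in H$, and $h=0$ elsewhere, defines $h\in Q^\Gamma$ with $h|A_y=f_{y,t}|A_y$ for $(y,t)\in H$. *The idea is that the single sequence $G_h$ must decide the sign at each large $n$ for all members of $H$ together.*

Let $(y,t)\in H$ and write $f=f_{y,t}$. Then $h-f$ vanishes on $A_y$ and equals $h$ off $A_y$, so $h-f\in Q^\Gamma$ is disjoint from $f$. By (3) and (1), $\limsup_n\big(|G_f(n)|+|G_{h-f}(n)|\big)\le1$. By linearity, $G_h-G_f-G_{h-f}\in c_0$. If $\pm G_f(n)>1-\varepsilon_0$ and $n$ is large, then $|G_{h-f}(n)|\le\varepsilon_0+o(1)$, so $\pm G_h(n)\ge1-2\varepsilon_0-o(1)=\frac12-o(1)>0$. Thus there is $m=m(y,t)$ such that for all $n\ge m$: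
$$n\in D^+_{y,t}\Rightarrow G_h(n)>0,\qquad n\in D^-_{y,t}\Rightarrow G_h(n)<0 .$$
There are only countably many possible triples $(m,D^+_{y,t}\cap m,D^-_{y,t}\cap m)$, so two distinct members $(y,t),(z,u)$ of $H$ have the same triple. Their pair is in $K_0$; by symmetry let $n\in D^+_{y,t}\cap D^-_{z,u}$. If $n\ge m$, then $G_h(n)>0>G_h(n)$. If $n<m$, then $n\in D^-_{z,u}\cap m=D^-_{y,t}\cap m$, so $n\in D^+_{y,t}\cap D^-_{y,t}=\emptyset$. Both are absurd. $\square$

By OCA, $\mathcal X=\bigcup_k\mathcal X_k$ with $[\mathcal X_k]^2\cap K_0=\emptyset$ for all $k$. This is the only use of OCA.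

**Step 4 (choice of a branch $y$).** *The purpose is to fix one branch on which almost every pair $(y,t)$ that has $n\in D^s_{y,t}$ is accompanied, in the same piece, by a compatible pair on another branch with the same property.* For $k,n\in\omega$, $s\in\{+,-\}$ let $N_{k,n,s}$ be the set of unaccompanied pairs: those $(y,t)\in\mathcal X_k$ with $n\in D^s_{y,t}$ for which there is no $(z,u)\in\mathcal X_k$ with $z\ne y$, $n\in D^s_{z,u}$, and $(z,u)$ compatible with $(y,t)$. Two elements of $N_{k,n,s}$ with different first coordinates are incompatible, since otherwise each would accompany the other.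

For each $(k,n,s)$ and $\tau\in Q^{<\omega}$ there is at most one $y$ such that $\{t:(y,t)\in N_{k,n,s}\}$ is dense in $[\tau]=\{t\in Q^\omega:\tau\subseteq t\}$. Indeed, if $y\ne z$ were two such, choose $\xi\supseteq\tau$ of length at least $\Delta(y,z)+1$. By density there are $t,u\in[\xi]$ with $(y,t),(z,u)\in N_{k,n,s}$. They agree up to $\Delta(y,z)$, so they are compatible, a contradiction. There are countably many quadruples $(k,n,s,\tau)$. Excluding countably many points, we fix $y\in2^\omega$ such that all the sets $M_{k,n,s}=\{t:(y,t)\in N_{k,n,s}\}$ are nowhere dense in $Q^\omega$.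

**Step 5 (the sets $L$ and $p$).** *The purpose is to find a large family of $t$'s avoiding all the countably many exceptional sets $M_{k,n,s}$.* Enumerate the $M_{k,n,s}$ as $M_0,M_1,\dots$. Recursively choose $0=m_0<m_1<\cdots$ and $p|[m_i,m_{i+1})\in Q^{[m_i,m_{i+1})}$ such that for all $\xi\in Q^{m_i}$,
$$\big[\xi^\frown p|[m_i,m_{i+1})\big]\cap(M_0\cup\dots\cup M_i)=\emptyset .$$
This is possible: $M_0\cup\dots\cup M_i$ is nowhere dense, so every finite sequence has an extension whose basic open set misses it. Handle the finitely many $\xi\in Q^{m_i}$ successively, each time lengthening the sequence chosen so far. If $t$ agrees with $p$ on infinitely many intervals $[m_i,m_{i+1})$, then $t$ lies in no $M_j$: take such an $i\ge j$.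

Let $L=\bigcup_i[m_{2i},m_{2i+1})$, and for $v\in Q^L$ let $\hat v=v\cup p|(\omega\setminus L)\in Q^\omega$. Then $\hat v$ agrees with $p$ on all the intervals of odd index, so $\hat v\notin\bigcup_jM_j$ for every $v\in Q^L$. The set $L$ is infinite, and on it $v$ is arbitrary.

**Step 6 (recognition from initial segments).** *The purpose is to restate Steps 4 and 5 for the fixed branch.* Let $T':\ell_\infty(\omega)/c_0\to C(\mathbb N^*)$ be $T$ composed with the identification $j\leftrightarrow y|j$ of $\omega$ with $A_y$; so $T'[t]=T[f_{y,t}]$ for $t\in Q^\omega$. Then $\|T'|X_A\|=1$ for all infinite $A\subseteq\omega$, and (3), (4) hold for $T'$. Write $D^s_t=D^s_{y,t}$. By (1),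
$$\text{if }C\subseteq\mathbb N\text{ is infinite and }sT'[t]>1-\varepsilon_0\text{ on }C^*,\text{ then }C\subseteq^*D^s_t.\tag{6}$$
Let $\mathcal Q_k=\{v\in Q^L:(y,\hat v)\in\mathcal X_k\}$, so that $Q^L=\bigcup_k\mathcal Q_k$. Let
$$U^s_{k,n}=\{t\in Q^\omega:\exists(z,u)\in\mathcal X_k,\ z\ne y,\ n\in D^s_{z,u},\ u|(\Delta(y,z)+1)=t|(\Delta(y,z)+1)\}.$$
This is a union of basic open sets, hence open: membership is witnessed by a finite initial segment of $t$. For $v\in\mathcal Q_k$,
$$n\in D^s_{\hat v}\ \Rightarrow\ \hat v\in U^s_{k,n},\tag{7}$$
$$\hat v\in U^s_{k,n}\ \Rightarrow\ n\notin D^{-s}_{\hat v}.\tag{8}$$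
For (7): $(y,\hat v)\in\mathcal X_k$, $n\in D^s_{y,\hat v}$ and $\hat v\notin M_{k,n,s}$, so $(y,\hat v)\notin N_{k,n,s}$. Thus there is an accompanying $(z,u)$, and it witnesses $\hat v\in U^s_{k,n}$. For (8): let $(z,u)\in\mathcal X_k$ witness $\hat v\in U^s_{k,n}$. It is compatible with $(y,\hat v)\in\mathcal X_k$, and the pair is not in $K_0$. So $D^s_{z,u}\cap D^{-s}_{y,\hat v}=\emptyset$, while $n\in D^s_{z,u}$.

So within one piece $\mathcal Q_k$, a finite segment that puts $\hat v$ into $U^-_{k,n}$ forbids $n\in D^+_{\hat v}$, whatever comes later.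

## 9. Blocks, harmless segments, and a function in no piece

Suppose that

(¬) there are no bounded $E:\ell_\infty/c_0\to\ell_\infty(\omega)/c_0$, $R:C(\mathbb N^*)\to\ell_\infty/c_0$ with $RT'E$ an isomorphism onto.

We shall construct $w\in Q^L$ lying in no $\mathcal Q_k$, which contradicts $Q^L=\bigcup_k\mathcal Q_k$. Then (¬) fails. Since $T'$ is $T$ composed with an embedding, this proves B$^+$.

**Step 7 (one carrier set for each piece).** *The purpose is to reserve for each $k$ a set $L^k$ of coordinates that will produce large values, and a set $B^k$ of points at which they are produced.* Let $L^k$ $(k\in\omega)$ be disjoint infinite subsets of $L$. By (4) for $T'$, after a sign change, there are $v^k\in\{\pm1\}^{L^k}$ (zero off $L^k$) and a representative $H_k$ of $T'[v^k]$ such that $B^k_0=\{n:H_k(n)>1-\varepsilon\}$ is infinite.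

**Definition.** For $q\in Q^{L\cap l}$ $(l\in\omega)$, $s\in\{+,-\}$ and a set $B$, call $(k,q,s)$ *harmless for $B$* if no $v\in\mathcal Q_k$ extending $q$ has $D^s_{\hat v}\cap B$ infinite.

Here is a toy illustration. Suppose $T'[t]=[t\circ\varphi]$ with $\varphi:\mathbb N\to\omega$ finite-to-one and $G_{f_{y,t}}=t\circ\varphi$ exactly, and that $\mathcal Q_0=Q^L$. Then $D^s_{\hat v}\cap B=\{n\in B:\hat v(\varphi(n))\text{ is }s1\}$. If $\varphi(n)\in L$ for infinitely many $n\in B$, then no $(0,q,s)$ is harmless for $B$: extend $q$ by letting $v=s1$ on the rest of $L$. If $\varphi(n)\notin L$ and $p(\varphi(n))\ne s1$ for almost all $n\in B$, then all $(0,q,s)$ with this $s$ are harmless for $B$.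

Harmlessness passes to almost-subsets of $B$ and to extensions of $q$. For fixed $k$, start with $B=B^k_0$ and go through the countably many $(q,s)$: if $(k,q,s)$ is not harmless for the current $B$, as witnessed by $v$, replace $B$ by the infinite set $B\cap D^s_{\hat v}$. Let $B^k\subseteq B^k_0$ be a pseudo-intersection of the resulting decreasing sequence. Then for every $(q,s)$, either $(k,q,s)$ is *harmless* (meaning: for $B^k$), or it is *harmful*: there is $v(k,q,s)\in\mathcal Q_k$ extending $q$ with
$$B^k\subseteq^*D^s_{\widehat{v(k,q,s)}} .$$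
Fix such $v(k,q,s)$.

**Step 8 (blocks).** *The purpose is to choose sample points and blocks so long that, inside the $i$-th block, $w$ can either announce a false sign at the $i$-th sample point or reach a harmless segment. At this stage neither $w$ nor the index set $I$ is known, so we prepare for all possible segments.* Build $0=l_0<l_1<\cdots$ and $n_i^k\in B^k$ $(k\le i)$, strictly increasing in $i$ for each $k$.

Given $l_i$, choose for each $k\le i$ a number $n_i^k\in B^k$, larger than the previous $n_j^k$, with $n_i^k\in D^s_{\widehat{v(k,q,s)}}$ for all harmful $(k,q,s)$ with $q\in Q^{L\cap l_i}$. These are finitely many requirements, each satisfied by almost all elements of $B^k$. Then choose $l_{i+1}>l_i$ so large that for $k\le i$ and $q\in Q^{L\cap l_i}$: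

* ($\alpha$) if $(k,q,s)$ is harmful, every $v'\in Q^L$ agreeing with $v(k,q,s)$ on $L\cap l_{i+1}$ satisfies $\hat v'\in U^s_{k,n_i^k}$;
* ($\beta$) if some extension $q'\supseteq q$, $q'\in Q^{L\cap l}$ with $l\ge l_i$, and some $s$ give a harmless $(k,q',s)$, then there is such a $q'=:\mathrm{ext}_i(k,q)\in Q^{L\cap l_{i+1}}$, with a corresponding sign $s=:s_i(k,q)$.

For ($\alpha$): $v(k,q,s)\in\mathcal Q_k$ and $n_i^k\in D^s_{\widehat{v(k,q,s)}}$, so $\widehat{v(k,q,s)}\in U^s_{k,n_i^k}$ by (7). This set is open, so it contains every $t$ agreeing with $\widehat{v(k,q,s)}$ on a sufficiently long initial segment, and $\hat v'$ agrees with $\widehat{v(k,q,s)}$ on all of $l_{i+1}$, because off $L$ both equal $p$. For ($\beta$): extend a harmless $q'$ to $L\cap l_{i+1}$; harmlessness passes to extensions. In both cases only finitely many $(k,q,s)$ are concerned, so one $l_{i+1}$ serves for all.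

Let $\pi:\omega\to\omega$, $\pi(j)=i$ if and only if $l_i\le j<l_{i+1}$.

**Step 9 (the index set $I$).** *The purpose is to apply the alternative of Lemma 5 to each $k$ and to find a single $I$ on whose blocks we have freedom for all $k$.* For each $k$ define $S^k:C(\omega^*)\to C(\omega^*)$ by letting $S^k[\theta]$ be the class of the sequence whose $i$-th term is $G(n_i^k)$ for $i\ge k$ and $0$ for $i<k$, where $G$ represents $T'[(\theta\circ\pi)v^k]$.

This is well defined and linear: if $\theta\in c_0$, then $\theta\circ\pi\in c_0$ since the blocks are finite, and changing $G$ by a $c_0$ sequence changes $(G(n_i^k))_i$ by one since $n_i^k\to\infty$. We have $\|S^k\|\le1$: represent $[\theta]$ by a $\theta$ with the same norm and use $\|T'\|\le1$. And $S^k1\ge1-\varepsilon$, since for $\theta=1$ we may take $G=H_k$ and $n_i^k\in B_0^k$.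

Suppose $S_I^k$ were an isomorphism onto for some infinite $I$. Let $E:C(I^*)\to\ell_\infty(\omega)/c_0$, $E[\theta]=[(\theta\circ\pi)v^k]$ ($\theta\in\ell_\infty(I)$ extended by $0$), and let $R:C(\mathbb N^*)\to C(I^*)$, $R[G]=[(G(n_i^k))_{i\in I,\,i\ge k}]$. Then $RT'E=S_I^k$; since $C(I^*)\cong\ell_\infty/c_0$, this contradicts (¬). So alternative (ii) of Lemma 5 holds for every $S^k$.

Choose infinite $I^0\supseteq I^1\supseteq\cdots$ with $S^k1_{(I^k)^*}\le4\varepsilon$ on $(I^k)^*$, and let $I$ be a pseudo-intersection. Fix $k$, let $x\in I^*$ and $r_x=(S^k)^*\delta_x$. By (5),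
$$S^k1_{I^*}(x)=r_x((I^k)^*)-r_x((I^k)^*\setminus I^*)\le4\varepsilon+\tfrac\varepsilon2=4.5\varepsilon .$$
Put $J=\pi^{-1}(I)$, so $1_J=1_I\circ\pi$, and $N_k=\{n_i^k:i\in I,\ i\ge k\}\subseteq B^k$, an infinite set. If $G$ represents $T'[v^k1_J]$, then $S^k1_{I^*}$ is the class of $(G(n_i^k))_i$. By (1) the bound just found says that $\limsup_{n\in N_k}G(n)\le4.5\varepsilon$, that is, $T'[v^k1_J]\le4.5\varepsilon$ on $N_k^*$. Also $T'[v^k]\ge1-\varepsilon$ on $N_k^*$, because $N_k\subseteq B_0^k$. Subtracting,
$$T'[v^k1_{\omega\setminus J}]\ge1-5.5\varepsilon\quad\text{on }N_k^*.\tag{9}$$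
So the values near $1$ on $N_k$ are produced outside $J$, for every $k$.

**Step 10 (the function $w$).** *The purpose is to use $L^k\setminus J$ to force the sign $\sigma_k$ on $N_k$, and $L\cap J$ to contradict membership in $\mathcal Q_k$.* Fix $\kappa:I\to\omega$ with $\kappa(i)\le i$, taking each value infinitely often: let $\kappa$ of the $r$-th element of $I$ be the $r$-th term of $0,0,1,0,1,2,0,1,2,3,\dots$ (counting from $r=0$), which is at most $r$. Let $o_k=\min\kappa^{-1}(k)\ge k$. Define $w$ on $L\cap[l_i,l_{i+1})$, and signs $\sigma_k$, by recursion on $i$; let $q_i=w|(L\cap l_i)$.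

* $i\notin I$: for $j\in L\cap[l_i,l_{i+1})$, put $w(j)=\sigma_kv^k(j)$ if $j\in L^k$ for some (unique) $k$ with $o_k<i$; otherwise $w(j)=0$.
* $i\in I$, $\kappa(i)=k$, $i=o_k$: if $\mathrm{ext}_i(k,q_i)$ exists, let $w|(L\cap l_{i+1})=\mathrm{ext}_i(k,q_i)$, $\sigma_k=s_i(k,q_i)$, and call $k$ *killed*. Otherwise let $w=0$ on the block and $\sigma_k=+$.
* $i\in I$, $\kappa(i)=k$, $i>o_k$: if $k$ is killed, let $w=0$ on the block. If not, let $w|(L\cap l_{i+1})=v(k,q_i,-)|(L\cap l_{i+1})$.

This makes sense. In the first case $\sigma_k$ was defined at stage $o_k<i$. In the second, $k\le i$ and $\mathrm{ext}_i(k,q_i)$ extends $q_i$. In the last, $k$ is not killed, so $\mathrm{ext}_{o_k}(k,q_{o_k})$ does not exist. By ($\beta$) no extension of $q_{o_k}$ is harmless for $k$ with any sign. Since $q_i\supseteq q_{o_k}$, $(k,q_i,-)$ is harmful, so $v(k,q_i,-)$ exists and extends $q_i$.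

**Lemma 7.** For every $k$: $N_k\subseteq^*D^{\sigma_k}_{\hat w}$.

*Proof.* If $j\in L^k\setminus J$ and $\pi(j)>o_k$, then $\pi(j)\notin I$, so $\hat w(j)=w(j)=\sigma_kv^k(j)$. Hence on $L^k\setminus J$, $\hat w=\sigma_kv^k$ up to a finite set. So, modulo a finitely supported function,
$$\hat w=\sigma_kv^k1_{\omega\setminus J}+g,\qquad g=\hat w\,1_{\omega\setminus(L^k\setminus J)} ,$$
where $g$ has values in $Q$ and support disjoint from $L^k\setminus J$, the support of $v^k1_{\omega\setminus J}$. By (3) for $T'$, and (9), $|T'[g]|\le5.5\varepsilon$ on $N_k^*$. Note that this holds whatever $\hat w$ does in $J$. Therefore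
$$\sigma_kT'[\hat w]\ge1-5.5\varepsilon-5.5\varepsilon=1-11\varepsilon=0.78>0.75=1-\varepsilon_0\quad\text{on }N_k^*,$$
and (6) gives $N_k\subseteq^*D^{\sigma_k}_{\hat w}$. $\square$

**Step 11 ($w$ lies in no $\mathcal Q_k$).** *The purpose is to confront Lemma 7 with the two ways in which $w$ was prepared against $\mathcal Q_k$.* Suppose $w\in\mathcal Q_k$.

If $k$ is killed, $w$ extends $q'=\mathrm{ext}_{o_k}(k,q_{o_k})$ and $(k,q',\sigma_k)$ is harmless. As $w\in\mathcal Q_k$, the set $D^{\sigma_k}_{\hat w}\cap B^k$ is finite. But $N_k\subseteq B^k$ is infinite and $N_k\subseteq^*D^{\sigma_k}_{\hat w}$, a contradiction.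

If $k$ is not killed, $\sigma_k=+$. By Lemma 7, $n_i^k\in D^+_{\hat w}$ for almost all $i\in I$ with $i\ge k$. As $\kappa$ takes the value $k$ infinitely often, there is $i\in I$ with $\kappa(i)=k$, $i>o_k$ and $n_i^k\in D^+_{\hat w}$. Since $w$ agrees with $v(k,q_i,-)$ on $L\cap l_{i+1}$, and $k\le i$, ($\alpha$) gives $\hat w\in U^-_{k,n_i^k}$. By (8), applied with $w\in\mathcal Q_k$ and $s=-$, $n_i^k\notin D^+_{\hat w}$, a contradiction.

So $w\notin\bigcup_k\mathcal Q_k=Q^L$, which is absurd. Hence (¬) fails, which proves Theorem B$^+$ and therefore Theorem B. $\blacksquare$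

## 10. The dichotomy for operators, and embeddings of $Ba(\mathbb N^*)$

**Theorem B$^+$ as a dichotomy (OCA).** For every bounded operator $T$ on $\ell_\infty/c_0$, either every infinite $A_0\subseteq\mathbb N$ contains an infinite $A$ with $T|X_A=0$, or $T$ is an isomorphism on some complemented copy of $\ell_\infty/c_0$ whose image is also complemented. Moreover, if $T$ is an isomorphism on *any* copy of $\ell_\infty/c_0$, then that copy contains a further copy $Z$ such that $Z$ and $T(Z)$ are both complemented in $\ell_\infty/c_0$.

*Proof.* If the first alternative fails for some $A_0$, then $A_0$ satisfies the hypothesis of B$^+$, which gives the second. For the last statement, let $\iota$ be an isomorphism of $\ell_\infty/c_0$ onto the given copy. Then $T\iota$ is injective, so B$^+$ applied to $T\iota$ gives $E,R$ with $V=RT\iota E$ invertible. Put $Z=\iota E(\ell_\infty/c_0)$. Lemma 1, applied with $\iota E$ in the place of $E$, shows that $Z$ is a copy and that $\iota EV^{-1}RT$ and $T\iota EV^{-1}R$ are projections onto $Z$ and $T(Z)$. $\square$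

**Corollary.** Whether $Ba(\mathbb N^*)$ embeds isomorphically into $\ell_\infty/c_0$ is independent of ZFC: it does, isometrically, under CH, and it does not under OCA.

*Proof.* Under CH, $\Phi$ was constructed in Section 5. Assume OCA and suppose $\Phi$ embeds $Ba(\mathbb N^*)$ isomorphically into $\ell_\infty/c_0$. Then $\Phi(C(\mathbb N^*))$ is a copy of $\ell_\infty/c_0$. By Theorem B it contains a further copy complemented in $\ell_\infty/c_0$; by Theorem A$^+$(1) it does not. $\square$
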